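\title{The second semidefinite lifting of the complex cut polytope $\mathcal{C}^4_\infty$ is exact}

\begin{abstract}
The complex cut polytope $\mathcal{C}^n_\infty$ is the convex hull of the matrices $xx^*$, where $x\in\mathbb{C}^n$ has entries of modulus one. For $n=4$ it is strictly smaller than the complex elliptope. We prove that the second semidefinite lifting describes $\mathcal{C}^4_\infty$ exactly, and that a fixed $6\times 6$ principal submatrix of the $10\times 10$ moment matrix already suffices. Dually, a Hermitian form in four variables that is nonnegative on the torus is a sum of three squared moduli of quadratic polynomials in six fixed monomials, and three cannot be replaced by two. The proof freezes the ratio $x_3/x_4$ by means of a spectral decomposition and so reduces the problem to three variables.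
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $\mathbb{T}=\{z\in\mathbb{C}:|z|=1\}$ and let $\mathcal{H}^n$ be the real vector space of $n\times n$ complex Hermitian matrices. For $Q\in\mathcal{H}^n$ we have $x^*Qx=\operatorname{tr}(Q\,xx^*)$, so minimizing the form $x^*Qx$ over $x\in\mathbb{T}^n$ is the same as minimizing the linear functional $X\mapsto\operatorname{tr}(QX)$ over the \emph{complex cut polytope}
\[
\mathcal{C}^n_\infty=\operatorname{conv}\{xx^*:x\in\mathbb{T}^n\}\subseteq\mathcal{H}^n .
\]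
The subscript $\infty$ indicates that the entries of $x$ range over the whole circle. Every $xx^*$ is positive semidefinite (PSD) with unit diagonal, so $\mathcal{C}^n_\infty$ lies in the \emph{complex elliptope}
\[
\mathcal{E}^n_\infty=\{X\in\mathcal{H}^n: X\succeq 0,\ X_{ii}=1\ \text{for all } i\}.
\]
For $n\le 3$ the two sets coincide, and for $n=4$ they differ (Section~\ref{sec:small}). So $n=4$ is the first case in which one needs a finer semidefinite description.

A matrix $X$ lies in $\mathcal{C}^4_\infty$ exactly when $X_{ij}$ is the expectation of $x_i\overline{x_j}$ under some finitely supported probability measure on $\mathbb{T}^4$. The elliptope records only that squared moduli of linear forms have nonnegative expectation. The next step is to record the same for quadratic forms, treating the higher moments that appear as free variables. Let $e_1,\dots,e_4$ be the standard unit vectors of $\mathbb{Z}^4$, put $x^\gamma=\prod_i x_i^{\gamma_i}$ for $\gamma\in\mathbb{Z}^4$ and $x\in\mathbb{T}^4$, and let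
\[
\Lambda=\{\alpha\in\mathbb{N}^4:\alpha_1+\alpha_2+\alpha_3+\alpha_4=2\},
\]
a set of $10$ elements. The \emph{second semidefinite lifting} $\mathcal{L}^4_\infty$ is the set of $X\in\mathcal{H}^4$ for which there are complex numbers $(y_\gamma)_{\gamma\in\Lambda-\Lambda}$ such that the $\Lambda\times\Lambda$ matrix $M=(y_{\beta-\alpha})_{\alpha,\beta}$ is Hermitian PSD, $y_0=1$, and $X_{ij}=y_{e_i-e_j}$ for all $i,j$. For $X=xx^*$ with $x\in\mathbb{T}^4$ the choice $y_\gamma=x^\gamma$ gives $M=ww^*$ with $w_\alpha=\overline{x^\alpha}$, and $\mathcal{L}^4_\infty$ is convex. The principal submatrix of $M$ on $e_1+e_4,\dots,e_4+e_4$ is $X^T$. Hence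
\[
\mathcal{C}^4_\infty\subseteq\mathcal{L}^4_\infty\subseteq\mathcal{E}^4_\infty .
\]
The lifting of order one, with $\{e_1,\dots,e_4\}$ in place of $\Lambda$, has $M=X^T$ and is the elliptope itself. The conjecture that the second lifting is exact, that is, $\mathcal{L}^4_\infty=\mathcal{C}^4_\infty$, comes from the paper \cite{SSA} of Sinjorgo, Sotirov and Anjos. We prove it.

\subsection{Results}

Let $I=\{1,2,4\}$ and
\[
S=\{e_i+e_l: i\in I,\ l\in\{3,4\}\}\subset\Lambda ,
\]
which corresponds to the six monomials $x_1x_4,\ x_2x_4,\ x_4^2,\ x_1x_3,\ x_2x_3,\ x_3x_4$. Every $e_i-e_j$ lies in $S-S$, because $e_1+e_4,\dots,e_4+e_4\in S$. Call $y=(y_\gamma)_{\gamma\in S-S}$ \emph{admissible} if $y_0=1$ and $M_S(y)=(y_{\beta-\alpha})_{\alpha,\beta\in S}$ is Hermitian PSD, and let $X(y)\in\mathcal{H}^4$ have the entries $y_{e_i-e_j}$. Put $\mathcal{K}=\{X(y): y\ \text{admissible}\}$. Since $M_S$ is a principal submatrix of $M$, we have $\mathcal{C}^4_\infty\subseteq\mathcal{L}^4_\infty\subseteq\mathcal{K}$.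

\begin{theorem}\label{thm:main}
$\mathcal{K}=\mathcal{L}^4_\infty=\mathcal{C}^4_\infty$.
\end{theorem}

Writing out $M_S$ in the order $e_1+e_4,\ e_2+e_4,\ 2e_4,\ e_1+e_3,\ e_2+e_3,\ e_3+e_4$ turns the theorem into an explicit linear matrix inequality. The entry in row $e_i+e_4$ and column $e_j+e_3$ is $y_{e_j-e_i+e_3-e_4}$. It is an entry of $X$ if $i=j$ or $j=4$, and the other four pairs $(i,j)$ give four different free moments.

\begin{corollary}\label{cor:lmi}
A matrix $X\in\mathcal{H}^4$ lies in $\mathcal{C}^4_\infty$ if and only if it has unit diagonal and there are $s,s',r_1,r_2\in\mathbb{C}$ with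
\[
\begin{pmatrix}A&B\\ B^*&A\end{pmatrix}\succeq 0,\qquad
A=\begin{pmatrix}1&X_{21}&X_{41}\\ X_{12}&1&X_{42}\\ X_{14}&X_{24}&1\end{pmatrix},\qquad
B=\begin{pmatrix}X_{34}&s&X_{31}\\ s'&X_{34}&X_{32}\\ r_1&r_2&X_{34}\end{pmatrix}.
\]
\end{corollary}

For the dual statement let $\mathcal{A}$ be the real vector space of functions $g(v)=g_0+2\operatorname{Re}(g_1v)$ on $\mathbb{T}$, with $g_0\in\mathbb{R}$ and $g_1\in\mathbb{C}$. These are the real trigonometric polynomials of degree at most one, or the restrictions to the circle of the real affine functions on the plane.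

\begin{theorem}\label{thm:sos}
Let $Q\in\mathcal{H}^4$ and $f(x)=x^*Qx$. The following are equivalent.
\begin{enumerate}
\item[(i)] $f\ge 0$ on $\mathbb{T}^4$.
\item[(ii)] $f=\sum_{k=1}^3|p_k|^2$ on $\mathbb{T}^4$ with $p_k\in\operatorname{span}\{x^\beta:\beta\in S\}$.
\item[(iii)] There are $d_1,d_2\in\mathcal{A}$ such that for all $v\in\mathbb{T}$ the Hermitian matrix
\begin{equation}\label{eq:G}
G(v)=\begin{pmatrix} d_1(v)&Q_{12}&Q_{14}+Q_{13}v\\ *&d_2(v)&Q_{24}+Q_{23}v\\ *&*&\operatorname{tr}Q+2\operatorname{Re}(Q_{43}v)-d_1(v)-d_2(v)\end{pmatrix}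
\end{equation}
is positive semidefinite.
\end{enumerate}
The number three is best possible: the sums of two such squares form a nowhere dense subset of the cone of nonnegative $f$. Moreover $\mathcal{C}^4_\infty\ne\mathcal{E}^4_\infty$, so two is the smallest exact order.
\end{theorem}

Condition (iii) shows why exactness is plausible and where the difficulty lies. Throughout, for $x\in\mathbb{T}^4$ we write
\[
v=x_3\overline{x_4},\qquad x'=(x_1,x_2,x_4)^T .
\]
Since $x_3=vx_4$ and $|x_i|=1$, expanding gives
\begin{equation}\label{eq:fG}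
f(x)=x'^*G(v)\,x'\qquad\text{for every choice of } d_1,d_2 .
\end{equation}
For fixed $v$ this is a problem in three variables, where order one is exact: if $f\ge0$, then $\operatorname{tr}(G(v)W)\ge0$ for all $W\in\mathcal{C}^3_\infty=\mathcal{E}^3_\infty$. It follows that real \emph{numbers} $d_1(v),d_2(v)$ with $G(v)\succeq0$ exist. Indeed, the cone of matrices $P+D$ with $P\succeq0$ and $D$ real diagonal of trace zero is closed, because $\operatorname{tr}P$ stays bounded along a convergent sequence; and a nonzero matrix $W$ with $\operatorname{tr}(W(P+D))\ge0$ on this cone is PSD with constant diagonal, hence a positive multiple of a point of $\mathcal{E}^3_\infty$, so it cannot separate $G(v)$ from the cone. This argument says nothing about how $d_1,d_2$ depend on $v$. The content of Theorem~\ref{thm:sos} is that they can be taken affine.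

The proof plays a minimizer of $\operatorname{tr}(QX)$ over $\mathcal{K}$ against its sum-of-squares certificate. Section~\ref{sec:moments} splits the minimizer into $3\times3$ pieces sitting at points $v_j\in\mathbb{T}$ and shows the method on one example. Section~\ref{sec:cert} brings the certificate to a form with $m\le 3$ squares. Sections~\ref{sec:reduction} and~\ref{sec:two} produce a point of $\mathbb{T}^4$ attaining the minimum, by cases on $m$, and Section~\ref{sec:sos} proves Theorem~\ref{thm:sos}.

\smallskip
\noindent\emph{Conventions.} Inner products are conjugate-linear in the first argument; on $\mathbb{C}^m$, $\langle a,b\rangle=a^*b$. The imaginary unit is $\mathrm{i}$. The \emph{mean} of a function on $\mathbb{T}^4$ is its integral against normalized Haar measure. The characters $x^\gamma$, $\gamma\in\mathbb{Z}^4$, are orthonormal for this measure, so an identity between trigonometric polynomials on $\mathbb{T}^4$ is an identity between their coefficients.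

\section{The elliptope for $n\le 4$}\label{sec:small}

The following fact is known \cite{CV,LT}; the proof is short.

\begin{proposition}\label{prop:three}
An extreme point of $\mathcal{E}^n_\infty$ of rank $r$ satisfies $r^2\le n$. Consequently $\mathcal{C}^n_\infty=\mathcal{E}^n_\infty$ for $n\le3$.
\end{proposition}

\begin{proof}
Write $X=B^*B$ with $B$ of size $r\times n$ and rank $r$, with columns $u_1,\dots,u_n$. The space $\mathcal{H}^r$ has real dimension $r^2$. If $r^2>n$, the $n$ real linear conditions $u_i^*Zu_i=0$ have a solution $0\ne Z\in\mathcal{H}^r$. For small $\varepsilon>0$ the matrices $B^*(I\pm\varepsilon Z)B$ lie in $\mathcal{E}^n_\infty$, have midpoint $X$, and differ from $X$ because $B$ has full row rank. So $X$ is not extreme. For $n\le3$ all extreme points therefore have rank one, and a rank-one point of $\mathcal{E}^n_\infty$ is $xx^*$ with $x\in\mathbb{T}^n$. A compact convex set in finite dimension is the convex hull of its extreme points.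
\end{proof}

For $n=4$ the bound allows $r=2$. The perturbation $Z$ is unavailable when the four matrices $u_iu_i^*$ span $\mathcal{H}^2$, as they do for
\[
u_1=\begin{pmatrix}1\\0\end{pmatrix},\quad u_2=\begin{pmatrix}0\\1\end{pmatrix},\quad u_3=\frac1{\sqrt2}\begin{pmatrix}1\\1\end{pmatrix},\quad u_4=\frac1{\sqrt2}\begin{pmatrix}1\\ \mathrm{i}\end{pmatrix}.
\]
Let $B=[u_1\ u_2\ u_3\ u_4]$ and $X_0=B^*B\in\mathcal{E}^4_\infty$.

\begin{proposition}\label{prop:four}
$X_0\notin\mathcal{C}^4_\infty$.
\end{proposition}

\begin{proof}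
Let
\[
C=\begin{pmatrix}1&1&-\sqrt2&0\\ 1&-\mathrm{i}&0&-\sqrt2\end{pmatrix},\qquad f_0(x)=\|Cx\|^2=|x_1+x_2-\sqrt2x_3|^2+|x_1-\mathrm{i}x_2-\sqrt2x_4|^2 .
\]
The rows of $B^*$ are $(1,0)$, $(0,1)$, $(1,1)/\sqrt2$, $(1,-\mathrm{i})/\sqrt2$, so $CB^*=0$ and $\operatorname{tr}(C^*CX_0)=0$. If $X_0$ were a convex combination of matrices $xx^*$ with $x\in\mathbb{T}^4$, then $f_0$ would vanish at some $x\in\mathbb{T}^4$. This forces $|x_1+x_2|^2=2$ and $|x_1-\mathrm{i}x_2|^2=2$, that is, $\operatorname{Re}(\overline{x_1}x_2)=0$ and $\operatorname{Im}(\overline{x_1}x_2)=0$, while $|\overline{x_1}x_2|=1$.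
\end{proof}

\section{Splitting an admissible moment vector along $v$}\label{sec:moments}

We first collect what is needed about functions on the circle.

\begin{lemma}\label{lem:affine}
\begin{enumerate}
\item[(a)] The space $\mathcal{A}$ has dimension three, and a nonzero $g\in\mathcal{A}$ has at most two zeros on $\mathbb{T}$.
\item[(b)] At any three or fewer distinct points of $\mathbb{T}$, some $g\in\mathcal{A}$ takes arbitrarily prescribed real values.
\item[(c)] If $q$ is a polynomial of degree at most one, then $|q(v)|^2=|vq(v)|^2$ on $\mathbb{T}$ and this function lies in $\mathcal{A}$.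
\item[(d)] If $\varphi:\mathbb{T}\to\mathbb{R}$ is continuous and $\sum_j\mu_j\varphi(v_j)=0$ for a nonempty finite sum with $\mu_j>0$, then $\varphi$ has a zero on $\mathbb{T}$.
\end{enumerate}
\end{lemma}

\begin{proof}
On $\mathbb{T}$ we have $vg(v)=g_1v^2+g_0v+\overline{g_1}$, so three zeros force $g_0=g_1=0$. This gives (a), and it shows that evaluation at three distinct points is an injective, hence bijective, linear map $\mathcal{A}\to\mathbb{R}^3$, which is (b). For (c), $|q_0+q_1v|^2=|q_0|^2+|q_1|^2+2\operatorname{Re}(\overline{q_0}q_1v)$. For (d), $\varphi$ takes a value $\le0$ and a value $\ge0$, and $\mathbb{T}$ is connected.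
\end{proof}

\subsection{Pencils and moment functionals}

An element of $\operatorname{span}\{x^\beta:\beta\in S\}$ has the form
\[
p=\sum_{i\in I}(a_ix_ix_4+b_ix_ix_3)=x_4\sum_{i\in I}(a_i+b_iv)x_i\qquad\text{on }\mathbb{T}^4 ,
\]
and the factor $x_4$ has modulus one. By a \emph{pencil} with $m$ rows we mean $H(v)=H_0+vH_1$ with $H_0,H_1\in\mathbb{C}^{m\times3}$ and columns indexed by $I$. Put
\[
F_H(x)=\|H(v)\,x'\|^2 .
\]
The sums of $m$ squares $|p_k|^2$ with $p_k\in\operatorname{span}\{x^\beta:\beta\in S\}$ are exactly the functions $F_H$ for pencils with $m$ rows: the coefficients of $p_k$ form the $k$th row of $[H_0\ H_1]$.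

For $y=(y_\gamma)_{\gamma\in S-S}$ let $\ell_y$ be the complex-linear functional on $\operatorname{span}\{x^\gamma:\gamma\in S-S\}$ with $\ell_y(x^\gamma)=y_\gamma$. Then
\begin{equation}\label{eq:ell}
\ell_y\Big(\Big|\sum_\beta c_\beta x^\beta\Big|^2\Big)=\sum_{\alpha,\beta\in S}\overline{c_\alpha}c_\beta\,y_{\beta-\alpha},\qquad
\ell_y(x^*Qx)=\sum_{i,j}Q_{ij}\,y_{e_j-e_i}=\operatorname{tr}(QX(y)).
\end{equation}
Let $y$ be admissible. A PSD matrix is a Gram matrix, so there are vectors $\xi_\beta$, $\beta\in S$, spanning a finite-dimensional Hilbert space, with $\langle\xi_\alpha,\xi_\beta\rangle=y_{\beta-\alpha}$. They are unit vectors since $y_0=1$, and \eqref{eq:ell} reads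
\begin{equation}\label{eq:gram}
\ell_y\Big(\Big|\sum_\beta c_\beta x^\beta\Big|^2\Big)=\Big\|\sum_\beta c_\beta\xi_\beta\Big\|^2 .
\end{equation}

\subsection{The decomposition}

Suppose first that $y_\gamma=\sum_s\lambda_s x_{(s)}^\gamma$ comes from a probability measure on finitely many points $x_{(s)}\in\mathbb{T}^4$. Group the points by the value $v_j$ of $x_3\overline{x_4}$ and let $W_j$ be the sum of $\lambda_s\,x'_{(s)}x'^*_{(s)}$ over the $j$th group. Then $\ell_y(F_H)=\sum_j\operatorname{tr}(H(v_j)W_jH(v_j)^*)$, and each $W_j$ has equal diagonal entries. For a general admissible $y$ there is no measure. But the two diagonal blocks of $M_S(y)$ are equal (both are $A$ in Corollary~\ref{cor:lmi}), so multiplication by $v$ survives as a unitary operator, and its spectral decomposition replaces the grouping. What is lost is the equality of the diagonal entries of each $W_j$; it survives only on average against $\mathcal{A}$.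

\begin{lemma}\label{lem:split}
Let $y$ be admissible. There are distinct points $v_1,\dots,v_N\in\mathbb{T}$ and nonzero PSD matrices $W_1,\dots,W_N$, indexed by $I\times I$, with the following properties.
\begin{enumerate}
\item[(a)] $\sum_j(W_j)_{ii}=1$ for all $i\in I$, and
\begin{equation}\label{eq:balance}
\sum_j g(v_j)\,(W_j)_{ii}=\sum_j g(v_j)\,(W_j)_{ll}\qquad\text{for all } g\in\mathcal{A},\ i,l\in I .
\end{equation}
\item[(b)] If $H$ is a pencil with $\ell_y(F_H)=0$, then $H(v_j)W_j=0$ for all $j$.
\end{enumerate}
\end{lemma}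

\begin{proof}
Put $\epsilon_i=\xi_{e_i+e_4}$ and $\epsilon_i'=\xi_{e_i+e_3}$ for $i\in I$. Since $\langle\epsilon_i,\epsilon_l\rangle=y_{e_l-e_i}=\langle\epsilon_i',\epsilon_l'\rangle$, the assignment $\epsilon_i\mapsto\epsilon_i'$ defines a linear isometry from the span of the $\epsilon_i$ onto the span of the $\epsilon_i'$. The orthogonal complements have equal dimension, so it extends to a unitary $V$ of the whole space. Let $V=\sum_jv_jP_j$ be the spectral decomposition, with distinct $v_j\in\mathbb{T}$ and mutually orthogonal projections $P_j$ of sum $I$. Define $(W_j)_{il}=\langle P_j\epsilon_l,P_j\epsilon_i\rangle$. This is the transpose of a Gram matrix, hence PSD. Discard the $j$ with $W_j=0$.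

For each $i\in I$ we have $\sum_j(W_j)_{ii}=\|\epsilon_i\|^2=1$ and
\[
\sum_jv_j(W_j)_{ii}=\langle\epsilon_i,V\epsilon_i\rangle=\langle\xi_{e_i+e_4},\xi_{e_i+e_3}\rangle=y_{e_3-e_4}.
\]
So for $g=g_0+2\operatorname{Re}(g_1v)$ both sides of \eqref{eq:balance} equal $g_0+2\operatorname{Re}(g_1y_{e_3-e_4})$.

For (b), by \eqref{eq:gram} the number $\ell_y(F_H)$ is the sum over the rows $k$ of $\|\sum_i((H_0)_{ki}+(H_1)_{ki}V)\epsilon_i\|^2$, so each of these vectors vanishes. Applying $P_j$ gives $\sum_iH(v_j)_{ki}P_j\epsilon_i=0$, and the inner product with $P_j\epsilon_l$ is $(H(v_j)W_j)_{kl}=0$.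
\end{proof}

\begin{example}\label{ex:X0}
We show by hand that $X_0\notin\mathcal{K}$, so that the second lifting removes the matrix of Proposition~\ref{prop:four}. Suppose $X_0=X(y)$ with $y$ admissible. Substituting $x_3=vx_4$ in $f_0$ gives $f_0=F_H$ with
\[
H(v)=\begin{pmatrix}1&1&-\sqrt2\,v\\ 1&-\mathrm{i}&-\sqrt2\end{pmatrix},
\]
and $\ell_y(F_H)=\operatorname{tr}(C^*CX_0)=0$. Hence $H(v_j)W_j=0$. The first two columns of $H(v)$ are independent, so the kernel is a line, and it is spanned by
\[
\kappa(v)=\big(\omega(1+\mathrm{i}v),\ \omega(v-1),\ 1\big)^T,\qquad \omega=\frac{\sqrt2}{1+\mathrm{i}}\in\mathbb{T}.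
\]
A nonzero PSD matrix with range in this line is $W_j=\mu_j\kappa(v_j)\kappa(v_j)^*$ with $\mu_j>0$, and its diagonal is $\mu_j\,(2-2\operatorname{Im}v_j,\ 2-2\operatorname{Re}v_j,\ 1)$. The difference of the entries with indices $1$ and $4$ is $\mu_jg(v_j)$ with $g=1-2\operatorname{Im}v$. This $g$ lies in $\mathcal{A}$, so it may itself be used as the test function in \eqref{eq:balance}, which gives $\sum_j\mu_jg(v_j)^2=0$ and $\operatorname{Im}v_j=\frac12$ for all $j$. The indices $2,4$ and $g=1-2\operatorname{Re}v$ give $\operatorname{Re}v_j=\frac12$. Then $|v_j|^2=\frac12$, a contradiction.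
\end{example}

In the example, the equations $H(v_j)W_j=0$ leave so little freedom that the averaged condition \eqref{eq:balance} forces equal diagonal entries at a single point $v$, and such a point would give a zero of $F_H$ on $\mathbb{T}^4$. The general proof runs this argument with $F_H=f-t$, where $t$ is the minimum over $\mathcal{K}$, and ends with a point of $\mathbb{T}^4$ instead of a contradiction.

\section{The certificate and its normal form}\label{sec:cert}

The admissible $y$ form a closed convex set, and it is bounded because a PSD matrix with unit diagonal has entries of modulus at most one. So $\mathcal{K}$ is compact and convex. Let $\mathcal{P}$ be the real vector space of real-valued trigonometric polynomials on $\mathbb{T}^4$ with exponents in $S-S$, and let $\Sigma\subset\mathcal{P}$ be the convex cone of finite sums $\sum_k|p_k|^2$ with $p_k\in\operatorname{span}\{x^\beta:\beta\in S\}$. It contains $1=|x_4^2|^2$.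

\begin{lemma}\label{lem:dual}
The cone $\Sigma$ is closed, and each of its elements is a sum of six squares. If $Q\in\mathcal{H}^4$, $f(x)=x^*Qx$ and $t=\min_{X\in\mathcal{K}}\operatorname{tr}(QX)$, then $f-t\in\Sigma$.
\end{lemma}

\begin{proof}
The cone $\Sigma$ is the image of the PSD $6\times6$ matrices $\Gamma$ under $\Gamma\mapsto\sum_{\alpha,\beta}\Gamma_{\alpha\beta}\overline{x^\alpha}x^\beta$, and each $\Gamma$ is a sum of six PSD matrices of rank at most one. The mean of the image of $\Gamma$ is $\operatorname{tr}\Gamma$. Along a convergent sequence in $\Sigma$ the matrices $\Gamma$ are therefore bounded, and a subsequence converges; so $\Sigma$ is closed.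

Suppose $f-t\notin\Sigma$. A point outside a closed convex cone can be separated from it: there is a real linear functional $\ell$ on $\mathcal{P}$ with $\ell\ge0$ on $\Sigma$ and $\ell(f-t)<0$. We have $\ell(1)\ge0$. Adding a small positive multiple of the mean keeps both properties and makes $\ell(1)>0$; rescale to $\ell(1)=1$. Extend $\ell$ complex-linearly to $\operatorname{span}\{x^\gamma:\gamma\in S-S\}$ and put $y'_\gamma=\ell(x^\gamma)$, so that $\ell=\ell_{y'}$. By \eqref{eq:ell}, $c^*M_S(y')c\ge0$ for all $c\in\mathbb{C}^S$, so $M_S(y')$ is Hermitian PSD and $y'$ is admissible. But $\operatorname{tr}(QX(y'))=\ell(f)<t$, contrary to the definition of $t$.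
\end{proof}

We want to bound the number of points at which $H(v)$ has a kernel, which is easy for a square pencil whose determinant is not identically zero. The lemma gives six rows, but the pencil is not unique: $F_H$ is unchanged if $H$ is multiplied on the left by a unitary matrix, or if a row divisible by $v$ is divided by $v$. For instance, $1=|vx_4|^2=|x_4|^2$ has one representation with $H_0=0$ and another with $H_1=0$. Pushing as much as possible into $H_0$ removes the redundant rows.

\begin{lemma}\label{lem:normal}
If $F\in\Sigma$ is a sum of $s$ squares, then $F=F_H$ for a pencil with $m\le s$ rows and $\operatorname{rank}H_0=m$. In particular $m\le3$.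
\end{lemma}

\begin{proof}
The set of pairs $(H_0,H_1)$ with $s$ rows and $F_H=F$ is nonempty and closed. It is bounded, because $\|H_0\|_F^2+\|H_1\|_F^2$ (Frobenius norms) is the mean of $F$. Choose a pair that maximizes $\|H_0\|_F$, and let $m=\operatorname{rank}[H_0\ H_1]$. After a left unitary multiplication, which changes neither $F_H$ nor $\|H_0\|_F$, only the first $m$ rows of $[H_0\ H_1]$ are nonzero; they are independent. Drop the others. If $\operatorname{rank}H_0<m$, there is a unit vector $u\in\mathbb{C}^m$ with $u^*H_0=0$, and $u^*H_1\ne0$ by independence. After multiplying by a unitary with first row $u^*$, the first row of $H(v)$ is $v\,u^*H_1$. Replacing it by the constant row $u^*H_1$ preserves $F_H$ and increases $\|H_0\|_F^2$ by $\|u^*H_1\|^2>0$. Padding with zero rows contradicts maximality.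
\end{proof}

So far $F$ was an arbitrary element of $\Sigma$. A Hermitian form contains only the characters $x^{e_j-e_i}$, and this constrains the columns $h_i(v)=a_i+vb_i\in\mathbb{C}^m$, $i\in I$, of the pencil.

\begin{lemma}\label{lem:coeff}
Let $F_H(x)=x^*Qx$ on $\mathbb{T}^4$ for some $Q\in\mathcal{H}^4$. Then
\begin{equation}\label{eq:orth}
\langle a_1,b_2\rangle=\langle a_2,b_1\rangle=\langle a_4,b_1\rangle=\langle a_4,b_2\rangle=0 ,
\end{equation}
and $H(v)^*H(v)$ is the matrix \eqref{eq:G} with $d_i=\|h_i\|^2\in\mathcal{A}$.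
\end{lemma}

\begin{proof}
Expanding,
\[
F_H(x)=\sum_{i,j\in I}\overline{x_i}x_j\,\langle h_i,h_j\rangle,\qquad
\langle h_i,h_j\rangle=\langle a_i,a_j\rangle+\langle b_i,b_j\rangle+v\langle a_i,b_j\rangle+\overline{v}\langle b_i,a_j\rangle .
\]
The terms without $v$, with $v$ and with $\overline v$ contain $x_3$ to the powers $0$, $1$ and $-1$, so they can be compared with $x^*Qx=\sum_{i,j}Q_{ij}\overline{x_i}x_j$ separately. The terms with $v$ have coefficient $\langle a_i,b_j\rangle$ and character $\overline{x_i}x_jx_3\overline{x_4}$: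
\[
\begin{array}{c|ccccccc}
(i,j)&(1,2)&(2,1)&(4,1)&(4,2)&(1,4)&(2,4)&(i,i)\\ \hline
&\overline{x_1}x_2x_3\overline{x_4}&\overline{x_2}x_1x_3\overline{x_4}&x_1x_3\overline{x_4}^{\,2}&x_2x_3\overline{x_4}^{\,2}&\overline{x_1}x_3&\overline{x_2}x_3&\overline{x_4}x_3
\end{array}
\]
The first four characters occur once each and do not occur in $x^*Qx$, which gives \eqref{eq:orth}. The remaining ones give $\langle a_i,b_4\rangle=Q_{i3}$ for $i=1,2$ and $\sum_i\langle a_i,b_i\rangle=Q_{43}$. The terms without $v$ give $\langle a_i,a_j\rangle+\langle b_i,b_j\rangle=Q_{ij}$ for $i\ne j$ and $\sum_i(\|a_i\|^2+\|b_i\|^2)=\operatorname{tr}Q$. Hence $\langle h_1,h_2\rangle=Q_{12}$, $\langle h_i,h_4\rangle=Q_{i4}+Q_{i3}v$ for $i=1,2$, and $\sum_i\|h_i\|^2=\operatorname{tr}Q+2\operatorname{Re}(Q_{43}v)$. Finally $\|h_i\|^2\in\mathcal{A}$ by Lemma~\ref{lem:affine}(c).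
\end{proof}

\section{Reduction to a balanced matrix in the kernel}\label{sec:reduction}

\begin{proposition}\label{prop:attain}
Let $Q\in\mathcal{H}^4$, $f(x)=x^*Qx$ and $t=\min_{X\in\mathcal{K}}\operatorname{tr}(QX)$. Then $f(z)=t$ for some $z\in\mathbb{T}^4$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:attain}]
The set $\mathcal{C}^4_\infty$ is compact and convex. If some $X\in\mathcal{K}$ were outside it, separation would give $Q\in\mathcal{H}^4$ with $\operatorname{tr}(QX)<\operatorname{tr}(Q\,zz^*)=f(z)$ for all $z\in\mathbb{T}^4$. Then $t\le\operatorname{tr}(QX)<f(z)$ for all $z$, contrary to the proposition. So $\mathcal{K}\subseteq\mathcal{C}^4_\infty\subseteq\mathcal{L}^4_\infty\subseteq\mathcal{K}$.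
\end{proof}

The proof of Proposition~\ref{prop:attain} occupies this section and the next. Fix an admissible $y$ with $\operatorname{tr}(QX(y))=t$, and take $(v_j,W_j)$ from Lemma~\ref{lem:split}. By Lemmas~\ref{lem:dual} and~\ref{lem:normal},
\[
f-t=F_H,\qquad \operatorname{rank}H_0=m\le3,
\]
where $H$ has $m$ rows. On $\mathbb{T}^4$ the function $f-t$ is the form of $Q-\frac t4I$, so \eqref{eq:orth} holds. Optimality of $y$ enters through $\ell_y(F_H)=\operatorname{tr}(QX(y))-t=0$, which gives
\begin{equation}\label{eq:kernel}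
H(v_j)W_j=0\qquad\text{for all } j .
\end{equation}
We must find a zero of $F_H$ on $\mathbb{T}^4$. Exchanging $x_1$ and $x_2$ preserves $S$ and all of these conditions; we use this symmetry below. Call a $3\times3$ matrix \emph{balanced} if it is PSD, nonzero, and has equal diagonal entries. Consider the statement
\[
(\star)\qquad H(v^*)W=0\ \text{ for some } v^*\in\mathbb{T} \text{ and some balanced } W .
\]

\begin{lemma}\label{lem:star}
If $(\star)$ holds, then $F_H$ has a zero on $\mathbb{T}^4$.
\end{lemma}

\begin{proof}
A PSD matrix with zero diagonal is zero, so we can scale $W$ to unit diagonal. By Proposition~\ref{prop:three}, $W=\lambda ww^*+W''$ with $\lambda>0$, $w=(w_1,w_2,w_4)^T\in\mathbb{T}^3$ and $W''\succeq0$. From $H(v^*)WH(v^*)^*=0$ we get $H(v^*)w=0$. The point $z=(w_1,w_2,v^*w_4,w_4)\in\mathbb{T}^4$ has $z_3\overline{z_4}=v^*$ and $z'=w$, so $F_H(z)=0$.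
\end{proof}

The averaged condition \eqref{eq:balance} becomes pointwise when there are few points.

\begin{lemma}\label{lem:few}
Statement $(\star)$ holds in each of the following situations.
\begin{enumerate}
\item[(a)] $N\le3$.
\item[(b)] There are $i\in I$ and $v_0\in\mathbb{T}$ with $(W_j)_{ii}=0$ whenever $v_j\ne v_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:affine}(b) there is $g\in\mathcal{A}$ with $g(v_1)=1$ and $g(v_j)=0$ for $j>1$. Then \eqref{eq:balance} says that $W_1$ is balanced, and \eqref{eq:kernel} gives $(\star)$.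

(b) Take $g(v)=|v-v_0|^2\in\mathcal{A}$. The left side of \eqref{eq:balance} is zero, so $\sum_j|v_j-v_0|^2(W_j)_{ll}=0$ for every $l\in I$. If $v_j\ne v_0$, then $W_j$ has zero diagonal, contrary to $W_j\ne0$. So $N=1$ and (a) applies.
\end{proof}

\subsection{The cases $m=0$ and $m=3$}

If $m=0$, then $F_H\equiv0$. If $m=3$, then $\det H(v)$ is a polynomial of degree at most three with $\det H(0)=\det H_0\ne0$. It vanishes at every $v_j$, by \eqref{eq:kernel} and $W_j\neq0$. So $N\le3$, and Lemmas~\ref{lem:few}(a) and~\ref{lem:star} finish this case. Here $n=4$ is used twice: three variables remain after $v$ is frozen, which is the range of Proposition~\ref{prop:three}, and the degree bound three for $\det H$ equals $\dim\mathcal{A}$.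

For $m=1,2$ the matrix $H(v)$ has a kernel at every $v$, so \eqref{eq:kernel} does not bound $N$. The relations \eqref{eq:orth}, not used so far, take over.

\subsection{The case $m=1$}

Now $F_H=|p|^2$ for one polynomial $p=\sum_\beta c_\beta x^\beta$, and \eqref{eq:gram} gives the relation $\sum_\beta c_\beta\xi_\beta=0$ between unit vectors. Such a relation can be realized in the plane.

\begin{lemma}\label{lem:polygon}
If $\sum_{s=1}^nc_s\xi_s=0$ with $c_s\in\mathbb{C}$ and unit vectors $\xi_s$ of a Hilbert space, then $\sum_{s=1}^nc_s\eta_s=0$ for some $\eta_s\in\mathbb{T}$.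
\end{lemma}

\begin{proof}
Let $\rho_s=|c_s|$ with $\rho_1$ the largest; phases can be absorbed in the $\eta_s$. The triangle inequality gives $\rho_1\le\sum_{s\ge2}\rho_s$. The continuous function $|\sum_{s\ge2}\rho_s\eta_s|$ on the connected set $\mathbb{T}^{n-1}$ takes the value $\sum_{s\ge2}\rho_s\ge\rho_1$. It also takes a value $\le\rho_1$: choose $\eta_s=\pm1$ successively, with sign opposite to that of the partial sum so far, so that all partial sums stay in $[-\rho_1,\rho_1]$. Hence it takes the value $\rho_1$, and a suitable $\eta_1$ cancels the sum.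
\end{proof}

It remains to see that the phases $\eta_\beta$ can be realized by monomials at one point of $\mathbb{T}^4$. The $a_i,b_i$ are scalars, and the $a_i$ are not all zero.

If $b_1=b_2=0$, then $p=x_4(a_1x_1+a_2x_2+a_4x_4+b_4x_3)$. Lemma~\ref{lem:polygon} gives $z\in\mathbb{T}^4$ with $a_1z_1+a_2z_2+a_4z_4+b_4z_3=0$, so $p(z)=0$.

If $b_1\ne0$, then \eqref{eq:orth} gives $a_2=a_4=0$, hence $a_1\ne0$, hence $b_2=0$. On $\mathbb{T}^4$,
\[
p=a_1x_1x_4+b_1x_1x_3+b_4x_3x_4=x_1x_3x_4\,\big(a_1\overline{x_3}+b_1\overline{x_4}+b_4\overline{x_1}\big).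
\]
Lemma~\ref{lem:polygon} gives $\eta_1,\eta_2,\eta_3\in\mathbb{T}$ with $a_1\eta_1+b_1\eta_2+b_4\eta_3=0$, and $p$ vanishes at $z=(\overline{\eta_3},1,\overline{\eta_1},\overline{\eta_2})$. The case $b_2\ne0$ follows by exchanging $1$ and $2$.

\section{Two squares}\label{sec:two}

Let $m=2$. We prove $(\star)$; with Lemma~\ref{lem:star} this completes the proof of Proposition~\ref{prop:attain}. As in Example~\ref{ex:X0}, we need the kernel of $H(v)$. Put
\[
k_1=\det(h_2,h_4),\qquad k_2=\det(h_4,h_1),\qquad k_4=\det(h_1,h_2),\qquad k=(k_1,k_2,k_4)^T .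
\]
For three vectors of $\mathbb{C}^2$, Cramer's identity reads $k_1h_1+k_2h_2+k_4h_4=0$, that is, $H(v)k(v)=0$. If $k(v)\ne0$, then $H(v)$ has rank two and $\ker H(v)=\mathbb{C}k(v)$. By \eqref{eq:kernel},
\begin{equation}\label{eq:rankone}
W_j=\mu_j\,k(v_j)k(v_j)^*\ \text{ with }\mu_j>0\qquad\text{whenever } k(v_j)\ne0 .
\end{equation}
There are two difficulties. The $k_i$ may have degree two, so that $|k_i|^2$ need not be an allowed test function; and $k$ may vanish at a point of $\mathbb{T}$, where $W_j$ is not controlled by \eqref{eq:rankone}. One test function is enough when $k$ has no zero.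

\begin{lemma}\label{lem:nozero}
If $k$ has no zero on $\mathbb{T}$ and $g=|k_i|^2-|k_l|^2$ lies in $\mathcal{A}$ for some $i\ne l$ in $I$, then $(\star)$ holds.
\end{lemma}

\begin{proof}
By \eqref{eq:rankone} and \eqref{eq:balance} with this $g$ we get $\sum_j\mu_jg(v_j)^2=0$, so $g(v_j)=0$ for all $j$. If $g\not\equiv0$, then $N\le2$ by Lemma~\ref{lem:affine}(a), and Lemma~\ref{lem:few}(a) applies. Let $g\equiv0$ and let $r$ be the third index. By \eqref{eq:balance} with the constant function $1$, $\sum_j\mu_j(|k_i|^2-|k_r|^2)(v_j)=0$, so $|k_i|^2-|k_r|^2$ vanishes at some $v^*\in\mathbb{T}$ by Lemma~\ref{lem:affine}(d). The three entries of $k(v^*)\ne0$ have equal moduli, and $W=k(v^*)k(v^*)^*$ is balanced.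
\end{proof}

A zero column leaves a square $2\times2$ pencil, which is treated like the case $m=3$.

\begin{lemma}\label{lem:zerocol}
If $h_r\equiv0$ for some $r\in I$, then $(\star)$ holds.
\end{lemma}

\begin{proof}
Let $\{i,l\}=I\setminus\{r\}$ and let $W_j'$ be the principal submatrix of $W_j$ on $\{i,l\}$. By \eqref{eq:kernel}, $[h_i(v_j)\ h_l(v_j)]\,W_j'=0$. The polynomial $\det(h_i,h_l)$ has degree at most two, and it is nonzero at $v=0$ because $a_r=0$ and $\operatorname{rank}H_0=2$. So $W_j'\ne0$ for at most two $j$, and for at least one $j$, say $j=1$, because $\sum_j(W_j)_{ii}=1$. Take $g\in\mathcal{A}$ equal to $1$ at $v_1$ and to $0$ at the other such point, if there is one. Then \eqref{eq:balance} gives $(W_1)_{ii}=(W_1)_{ll}=:\sigma$, and $\sigma>0$ since $W_1'\neq0$. Let $W$ have the block $W_1'$ on $\{i,l\}$, the entry $W_{rr}=\sigma$, and zeros elsewhere. It is balanced, and $H(v_1)W=0$ because $h_r(v_1)=0$.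
\end{proof}

The relations \eqref{eq:orth} leave three shapes for the pencil, and in each shape two of the functions $|k_i|^2$ lie in $\mathcal{A}$.

\begin{lemma}\label{lem:shapes}
Let $H$ be a pencil with two rows that satisfies \eqref{eq:orth} and $\operatorname{rank}H_0=2$. Up to the exchange of $1$ and $2$, one of the following holds.
\begin{enumerate}
\item[(A)] $a_4=0$, the vectors $a_1,a_2$ are independent, $b_1\perp a_2$ and $b_2\perp a_1$.
\item[(B)] $a_4\ne0$ and $b_1=b_2=0$.
\item[(C)] $b_1=0$, $0\ne b_2\perp a_4$, $a_1=ca_4$ with $c\in\mathbb{C}$, and $a_2,a_4$ are independent.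
\end{enumerate}
\end{lemma}

\begin{proof}
If $a_4=0$, the rank condition and \eqref{eq:orth} give (A). Let $a_4\ne0$. Then $b_1,b_2$ lie in the line $a_4^\perp$. If $b_2\ne0$, it spans this line, so $a_1\perp b_2$ gives $a_1\in\mathbb{C}a_4$; likewise $b_1\ne0$ gives $a_2\in\mathbb{C}a_4$. Both together would give $\operatorname{rank}H_0=1$. So either $b_1=b_2=0$, or exactly one of them is nonzero, say $b_2$. In the latter case $a_1=ca_4$, and $a_2,a_4$ are independent by the rank condition.
\end{proof}

\subsection*{Shape (A)}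
Here $h_4=vb_4$, $k_1=v\det(h_2,b_4)$ and $k_2=v\det(b_4,h_1)$, so $|k_1|^2,|k_2|^2\in\mathcal{A}$ by Lemma~\ref{lem:affine}(c). If $b_4=0$, Lemma~\ref{lem:zerocol} applies. If $k$ has no zero on $\mathbb{T}$, Lemma~\ref{lem:nozero} applies with the indices $1,2$.

Let $b_4\ne0$ and $k(v_0)=0$ with $v_0\in\mathbb{T}$. We divide out the common factor $v-v_0$ and use a test function that vanishes at $v_0$. The degree bounds give
\[
\det(h_2,b_4)=c_1(v-v_0),\qquad \det(b_4,h_1)=c_2(v-v_0),\qquad k_4=(v-v_0)\kappa_4(v),
\]
with $c_1,c_2\in\mathbb{C}$ and $\deg\kappa_4\le1$. At $v=0$ the first two identities read $\det(a_2,b_4)=-c_1v_0$ and $\det(b_4,a_1)=-c_2v_0$. The nonzero vector $b_4$ cannot be parallel to both of the independent vectors $a_1,a_2$, so $(c_1,c_2)\ne(0,0)$. Put $\kappa(v)=(c_1v,c_2v,\kappa_4(v))^T$. Then $k=(v-v_0)\kappa$, and $H\kappa\equiv0$ because $(v-v_0)H\kappa$ is the zero polynomial. Since $\kappa$ has no zero on $\mathbb{T}$, \eqref{eq:rankone} gives $W_j=\nu_j\kappa(v_j)\kappa(v_j)^*$ with $\nu_j>0$ for $v_j\ne v_0$. If there is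 no such $j$, then $N=1$ and Lemma~\ref{lem:few}(a) applies. Otherwise use \eqref{eq:balance} with $g(v)=|v-v_0|^2$ and put $\nu_j'=\nu_jg(v_j)>0$ for $v_j\ne v_0$. The indices $1,2$ give $(|c_1|^2-|c_2|^2)\sum_{v_j\ne v_0}\nu_j'=0$, so $|c_1|=|c_2|>0$. The indices $1,4$ give $\sum_{v_j\ne v_0}\nu_j'\,(|c_1|^2-|\kappa_4(v_j)|^2)=0$, so $|\kappa_4(v^*)|=|c_1|$ for some $v^*\in\mathbb{T}$ by Lemma~\ref{lem:affine}(d). The matrix $W=\kappa(v^*)\kappa(v^*)^*$ is balanced and $H(v^*)W=0$, also when $v^*=v_0$.

\subsection*{Shape (B)}
Here $k_1=\det(a_2,h_4)$ and $k_2=\det(h_4,a_1)$ have degree at most one, and $k_4=\det(a_1,a_2)$ is constant. If $k_4\ne0$, as in Example~\ref{ex:X0}, then $k$ has no zero and Lemma~\ref{lem:nozero} applies with the indices $1,2$. Let $k_4=0$. Since $\operatorname{rank}H_0=2$, we can write $a_1=\tau_1a$ and $a_2=\tau_2a$ with $(\tau_1,\tau_2)\ne(0,0)$ and $a,a_4$ independent. Then $k=(\tau_2q,-\tau_1q,0)^T$ with $q=\det(a,h_4)$, a polynomial of degree at most one with $q(0)=\det(a,a_4)\ne0$. So $k$ has at most one zero. Let $v_0\in\mathbb{T}$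 be such that $k\neq0$ on $\mathbb{T}\setminus\{v_0\}$. By \eqref{eq:rankone}, $(W_j)_{44}=0$ for $v_j\ne v_0$, and Lemma~\ref{lem:few}(b) applies.

\subsection*{Shape (C)}
If $c=0$, then $h_1\equiv0$ and Lemma~\ref{lem:zerocol} applies. Let $c\ne0$. Then
\[
k_2=\det(a_4+vb_4,\,ca_4)=c\,v\det(b_4,a_4),\qquad k_4=c\det(a_4,h_2),
\]
where $\deg k_4\le1$ and $k_4(0)=c\det(a_4,a_2)\ne0$. So $|k_2|^2,|k_4|^2\in\mathcal{A}$. If $k$ has no zero on $\mathbb{T}$, Lemma~\ref{lem:nozero} applies with the indices $2,4$. If $k(v_0)=0$ with $v_0\in\mathbb{T}$, then $\det(b_4,a_4)=0$, so $k_2\equiv0$, and $v_0$ is the only zero of $k_4$. By \eqref{eq:rankone}, $(W_j)_{22}=0$ for $v_j\ne v_0$, and Lemma~\ref{lem:few}(b) applies.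

\medskip
This proves Proposition~\ref{prop:attain}, and with it Theorem~\ref{thm:main} and Corollary~\ref{cor:lmi}.

\section{Three squares suffice and two do not}\label{sec:sos}

\begin{proof}[Proof of Theorem~\ref{thm:sos}]
The last assertion is Proposition~\ref{prop:four} together with Theorem~\ref{thm:main}.

\emph{(i)$\Rightarrow$(ii).} By Proposition~\ref{prop:attain}, $t=f(z)\ge0$. Both $f-t$ and $1$ lie in $\Sigma$, so $f=(f-t)+t\cdot 1\in\Sigma$, and Lemma~\ref{lem:normal} writes $f$ as a sum of at most three squares.

\emph{(ii)$\Rightarrow$(iii).} Write $f=F_H$. By Lemma~\ref{lem:coeff}, the PSD matrix $H(v)^*H(v)$ has the form \eqref{eq:G} with $d_1,d_2\in\mathcal{A}$.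

\emph{(iii)$\Rightarrow$(i).} This is \eqref{eq:fG}.

\emph{Two squares.} Let $\mathcal{F}\subset\mathcal{P}$ be the space of the functions $x^*Qx$ on $\mathbb{T}^4$. Such a function is determined by $\operatorname{tr}Q$ and the six complex numbers $Q_{ij}$, $i<j$, so $\dim\mathcal{F}=13$. Let $\mathcal{F}_+$ be the cone of nonnegative elements and $\mathcal{F}_2\subseteq\mathcal{F}_+$ the set of $f\in\mathcal{F}$ that equal $F_H$ for a pencil with two rows. The set $\mathcal{F}_2$ is closed, because along a convergent sequence the means $\|H_0\|_F^2+\|H_1\|_F^2$ are bounded and a subsequence of the pencils converges. For $f\in\mathcal{F}_+$ and $\varepsilon>0$ the function $f+\varepsilon$ is strictly positive on the compact set $\mathbb{T}^4$, hence an interior point of $\mathcal{F}_+$ in $\mathcal{F}$. So every nonempty relatively open subset of $\mathcal{F}_+$ contains an open ball of $\mathcal{F}$, and it suffices to show that $\mathcal{F}_2$ has Lebesgue measure zero in $\mathcal{F}$.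

The image of a polynomial map $\mathbb{R}^{12}\to\mathbb{R}^{13}$ has measure zero: the map is Lipschitz on each unit cube, and cutting the cube into $L^{12}$ cubes of side $1/L$ covers the image by sets of total volume $O(L^{12-13})$. Let $\pi:\mathcal{P}\to\mathcal{F}$ be the projection that keeps the coefficients of the characters $x^{e_j-e_i}$. The function $\pi(F_H)$ depends polynomially on the real and imaginary parts of the entries of $H$. It is therefore enough to find finitely many families of pencils, each given by a polynomial map on $\mathbb{R}^{12}$, such that every $f\in\mathcal{F}_2$ equals $F_H$ for a member $H$ of one family.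

Let $f\in\mathcal{F}_2$. By Lemmas~\ref{lem:normal} and~\ref{lem:coeff}, $f=F_H$ with $m=\operatorname{rank}H_0\le2$ rows and \eqref{eq:orth}. If $m\le1$, then $f=F_H$ for a pencil with one row, which has six complex entries, that is, $12$ real parameters. If $m=2$, Lemma~\ref{lem:shapes} applies. Each shape has at most $16$ real parameters, and left multiplication by the four-dimensional group $U(2)$ preserves the shape and $F_H$. We use it to remove four parameters: for any $a,a'\in\mathbb{C}^2$ there is $U\in U(2)$ with $Ua=(\rho,0)^T$ and $Ua'=(\zeta,\sigma)^T$, where $\rho,\sigma\in\mathbb{R}$ and $\zeta\in\mathbb{C}$. A normalized pair has four real parameters.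
\begin{itemize}
\item[(A)] Normalize $(a_1,a_2)$. As both vectors are nonzero, $b_1=\lambda(-\sigma,\overline\zeta)^T$ and $b_2=(0,\lambda')^T$ with $\lambda,\lambda'\in\mathbb{C}$, and $b_4\in\mathbb{C}^2$. The count is $4+2+2+4=12$.
\item[(B)] Normalize $(a_1,a_2)$, and $a_4,b_4\in\mathbb{C}^2$. The count is $4+4+4=12$.
\item[(C)] Normalize $(a_4,a_2)$. Then $a_1=ca_4$ and $b_2=(0,\lambda')^T$ with $c,\lambda'\in\mathbb{C}$, and $b_4\in\mathbb{C}^2$. The count is $4+2+2+4=12$.
\end{itemize}
Together with the mirror image of (C) under the exchange of $1$ and $2$ and the one-row pencils, these are five families of the required kind.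
\end{proof}

\begin{remark}
The implication (iii)$\Rightarrow$(ii) can also be obtained directly, without Proposition~\ref{prop:attain}. By the operator Fej\'er--Riesz theorem (Rosenblum), a matrix function $G(v)=G_0+vG_1+\overline vG_1^*$ that is PSD on $\mathbb{T}$ factors as $H(v)^*H(v)$ with $H(v)=H_0+vH_1$ of the same size. For \eqref{eq:G} this is a pencil with three rows, and $F_H=f$ by \eqref{eq:fG}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CV} Christensen and Vesterstr{\o}m, 1979.

\bibitem{LT} Li and Tam, 1994.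

\bibitem{SSA} Lennart Sinjorgo, Renata Sotirov, Miguel F. Anjos, \emph{Cuts and semidefinite liftings for the complex cut polytope}, arXiv:2402.04731 (2024).

\end{thebibliography}
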